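# Divided coboundaries: integral extensions of $A$-motives and their inertia

## 1. A coboundary that can be divided by $\alpha$

Take $L=\mathbb F_q((\pi))$ and let $\tau$ act on $L[t]$ by $\sum x_it^i\mapsto\sum x_i^qt^i$. Fix an irreducible polynomial $\alpha\in\mathbb F_q[t]$. On the free module $M=L[t]e_1\oplus L[t]e_2$ consider the $\tau$-semilinear map
$$\tau_M(e_1)=e_1,\qquad \tau_M(e_2)=e_2+\alpha\pi^{-1}e_1,$$
and the vector $m=-\pi^{-1}e_1$. By construction
$$\alpha m=e_2-\tau_M(e_2). \tag{1}$$
Call an element $z-\tau_M(z)$ a coboundary. So $m$ is a coboundary divided by $\alpha$. Where is $m$ itself a coboundary, that is, where can one solve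
$$y-\tau_M(y)=m\ ? \tag{2}$$

* *Wherever $\alpha$ is invertible.* There $y=\alpha^{-1}e_2$ works, since $\tau_M$ commutes with multiplication by elements of $\mathbb F_q[t]$. For instance, this works over the $\ell$-adic completion of $\mathbb F_q[t]$ for every maximal ideal $\ell\neq(\alpha)$.
* *Not modulo $\alpha$, even over the maximal unramified extension $L^{ur}$ of $L$.* Write $y=y_1e_1+y_2e_2$. The first coordinate of (2) is $y_1-\tau(y_1)-\alpha\pi^{-1}\tau(y_2)=-\pi^{-1}$. Modulo $\alpha$ it says $y_1-\tau(y_1)=-\pi^{-1}$ in $(\mathbb F_q[t]/\alpha)\otimes L^{ur}$. Apply an $\mathbb F_q$-linear functional $\mathbb F_q[t]/\alpha\to\mathbb F_q$ with $1\mapsto 1$. The result is $w\in L^{ur}$ with $w-w^q=-\pi^{-1}$. If $w$ were integral, so would be $w-w^q$. So $v(w)<0$, hence $v(w-w^q)=q\,v(w)=-1$, which is impossible since $v(w)\in\mathbb Z$.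

So a prime $\ell\ne(\alpha)$ sees nothing wrong with $m$, while the prime $(\alpha)$ does.

This construction is for comparing two meanings of "integral". Extension classes of motives over a local field $L$ are vectors $m$ modulo coboundaries. One can call such a class integral because it extends to models over the valuation ring, or because inertia acts trivially on it $\ell$-adically. A conjecture says that for a natural family of classes these two notions agree, and in particular that the second does not depend on $\ell$. The vector $m$ shows that both statements fail, and the mechanism "divide a coboundary by $\alpha$" turns out to account for the entire difference.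

## 2. $A$-motives over a local field and their extensions

**Setting.** Let $C$ be a smooth projective geometrically irreducible curve over $\mathbb F_q$, $\infty$ a closed point, $A$ the ring of functions regular away from $\infty$, and $K=\operatorname{Frac}A$. This $A$ is a Dedekind domain with finite class group and infinitely many maximal ideals, all with finite residue fields. Let $F/K$ be a finite extension, $\kappa:A\to F$ the inclusion, $\mathcal O_F$ the integral closure of $A$ in $F$, and $\mathfrak p$ a maximal ideal of $\mathcal O_F$. Write $L=F_{\mathfrak p}$, $\mathcal O=\mathcal O_{\mathfrak p}$, $\pi$ for a uniformizer, $k$ for the (finite) residue field, $I\subset G_L$ for the inertia group, and $\mathfrak m=\mathfrak p\cap A$. We write $\kappa$ also for $A\to F\to L$; its image lies in $\mathcal O$, and $\kappa(a)\in\mathcal O^\times$ exactly when $a\notin\mathfrak m$. Throughout, $\ell$ denotes a maximal ideal of $A$ different from $\mathfrak m$, and $A_\ell$ is the $\ell$-adic completion. Unlabelled tensor products are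 over $\mathbb F_q$. Let $\sigma$ be the $q$-Frobenius, and let $\tau=\mathrm{id}\otimes\sigma$ on $A\otimes L$ and $A\otimes\mathcal O$. Let $\mathfrak j\subset A\otimes L$ be the ideal generated by all $a\otimes1-1\otimes\kappa(a)$.

**Definition ($A$-motive).** An $A$-motive over $L$ is a pair $\underline M=(M,\tau_M)$ with $M$ a finitely generated projective $A\otimes L$-module of constant rank and $\tau_M:(\tau^*M)[\mathfrak j^{-1}]\to M[\mathfrak j^{-1}]$ an isomorphism. A morphism $f:\underline M\to\underline N$ is a linear map with $f\circ\tau_M=\tau_N\circ\tau^*f$. The category is $\mathcal M_L$, exactness is exactness on underlying modules, and $\mathbf 1=(A\otimes L,\mathrm{id})$.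

For $x\in M$ write $\tau_M(x):=\tau_M(\tau^*x)$. This map is $A$-linear, and $\sigma$-semilinear over $L$.

*Example.* Let $A=\mathbb F_q[t]$. Then $A\otimes L=L[t]$ and $\mathfrak j=(t-\kappa(t))$. The module $M=L[t]$ with $\tau_M(f)=(t-\kappa(t))^d\,\tau(f)$ is the $d$-th tensor power of the Carlitz motive. The module of Section 1 is a motive of rank 2, for which $\mathfrak j$ need not even be inverted.

**Extensions.** Since $A\otimes L$ is projective, an extension of $\mathbf 1$ by $\underline M$ is, as a module, $M\oplus(A\otimes L)$. Its $\tau$ is then $\left(\begin{smallmatrix}\tau_M&m\\0&1\end{smallmatrix}\right)$ for some $m\in M[\mathfrak j^{-1}]$, that is,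
$$\tau_E(z,b)=(\tau_M(z)+\tau(b)m,\ \tau(b)).$$
Call it $\underline E_m$. The map $(z,b)\mapsto(z+bx,b)$ with $x\in M$ identifies $\underline E_m$ with $\underline E_{m+x-\tau_M(x)}$. Recall that $m\mapsto[\underline E_m]$ induces an isomorphism of $A$-modules
$$M[\mathfrak j^{-1}]/(\mathrm{id}-\tau_M)(M)\ \cong\ \operatorname{Ext}:=\operatorname{Ext}^1_{\mathcal M_L}(\mathbf 1,\underline M). \tag{3}$$
We write $[m]$ for the class of $m$.

**Definition (regulated).** An extension is regulated if its Hodge polygon equals that of $\underline M\oplus\mathbf 1$. Equivalently, and this is what we use, its class is represented by some $m\in M+\tau_M(\tau^*M)$. The regulated classes form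
$$\operatorname{Ext}^{\rm reg}\cong\frac{M+\tau_M(\tau^*M)}{(\mathrm{id}-\tau_M)(M)}.$$

*Example.* For $\underline M=\mathbf 1$ and $A=\mathbb F_q[t]$ we have $M+\tau_M(\tau^*M)=L[t]$. So $[(t-\kappa(t))^{-1}]$ is not regulated, while $[f]$ is regulated for each $f\in L[t]$.

## 3. Maximal models, Tate modules, and two submodules of $\operatorname{Ext}$

Put $B=A\otimes\mathcal O$, let $\mathfrak j_{\mathcal O}=\ker(B\to\mathcal O,\ a\otimes x\mapsto\kappa(a)x)$, which is generated by the $a\otimes1-1\otimes\kappa(a)$, and put $S=\bigcup_n\mathfrak j_{\mathcal O}^{-n}$ and $T[\mathfrak j^{-1}]=T\otimes_BS$ for a $B$-module $T$.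

**Definition (models).** A model of $\underline M$ is a finitely generated $B$-submodule $T\subset M$ with $T\otimes_{\mathcal O}L=M$ and $\tau_M(\tau^*T)\subset T[\mathfrak j^{-1}]$. The maximal model $M_{\mathcal O}$ (Gardeyn) is the model that is maximal for inclusion; it contains every model. We take its existence as known. *Good reduction* means: there is a model $T$ which is a projective $B$-module and for which $\tau_M:(\tau^*T)[\mathfrak j^{-1}]\to T[\mathfrak j^{-1}]$ is an isomorphism.

*Example.* Let $A=\mathbb F_q[t]$, $M=L[t]e$, $\tau_M(e)=\pi^{1-q}e$. Then $e'=\pi e$ satisfies $\tau_M(e')=e'$, so $\mathcal O[t]e'$ is a model, and it is maximal. Indeed, if $fe'$ lies in a model, all $\tau_M^n(fe')=\tau^n(f)e'$ have bounded $\pi$-denominators. (Denominators that are powers of the monic polynomial $t-\kappa(t)$ do not affect $\pi$-adic valuations.) A coefficient of negative valuation would have valuation multiplied by $q$ at each step. This growth principle is used in every section below.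

**Definition (realization).** $T_\ell\underline M=\bigl(M\otimes_{A\otimes L}(A_\ell\hat\otimes L^s)\bigr)^{\tau_M=1}$, a finite free $A_\ell$-module with continuous $G_L$-action. Here $A_\ell\hat\otimes L'=\varprojlim_n(A/\ell^n)\otimes L'$.

*Example.* $T_\ell\mathbf 1=A_\ell$. For $u\in L$ and $\underline E=\underline E_{1\otimes u}$ an extension of $\mathbf 1$ by $\mathbf 1$, a lift of $1$ to $T_\ell\underline E$ is $(w,1)$ with $w\in L^s$, $w-w^q=u$. So $T_\ell\underline E$ records the equation $w-w^q=u$.

**Definition (the two parts).**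

* $\operatorname{Ext}_{\mathcal O}=\operatorname{Ext}^1_{\mathcal O_{\mathfrak p}}(\mathbf 1,\underline M)$, the integral part: classes for which $0\to M_{\mathcal O}\to E_{\mathcal O}\to\mathbf 1_{\mathcal O}\to0$ is exact.
* $\operatorname{Good}_\ell=\operatorname{Ext}^1_{\rm good}(\mathbf 1,\underline M)_\ell$, the good $\ell$-adic part: classes for which $0\to T_\ell\underline M\to T_\ell\underline E\to T_\ell\mathbf 1\to0$ splits as a sequence of $I$-modules.

Both are $A$-submodules of $\operatorname{Ext}$. A superscript "reg" denotes intersection with $\operatorname{Ext}^{\rm reg}$.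

The following question is from Quentin Gazda, "On the Integral Part of A-Motivic Cohomology", arXiv:2201.09304 (2022). For every $\underline M$ and every $\ell\ne\mathfrak m$ one has
$$\operatorname{Ext}^{\rm reg}_{\mathcal O}\subseteq\operatorname{Good}^{\rm reg}_\ell.\tag{$\ast$}$$
The conjecture: $(\ast)$ is an equality, and in particular $\operatorname{Good}_\ell^{\rm reg}$ does not depend on $\ell$. That paper proves it in particular cases, for instance when $\underline M$ is effective, pure of weight $0$ and has good reduction.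

The conjecture is false, in both assertions, for every $(C,\infty,F,\mathfrak p)$. Here are the statements to be proved.

**Theorem 1 (any $A,F,\mathfrak p$).** Let $\lambda$ be any maximal ideal of $A$ ($\lambda=\mathfrak m$ allowed) and $\lambda^h=(\alpha)$ with $h\ge1$. Let $M=(A\otimes L)e_1\oplus(A\otimes L)e_2$ with $\tau_M(e_1)=e_1$, $\tau_M(e_2)=e_2+(\alpha\otimes\pi^{-1})e_1$, and let $c$ be the class of $m=-(1\otimes\pi^{-1})e_1$. Then $c$ is regulated, $\alpha c=0$, and

* (i) $c\notin\operatorname{Ext}_{\mathcal O}$;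
* (ii) $c\in\operatorname{Good}_\ell$ for every $\ell\notin\{\lambda,\mathfrak m\}$;
* (iii) if $\lambda\neq\mathfrak m$, then $c\notin\operatorname{Good}_\lambda$.

With $\lambda=\mathfrak m$: $(\ast)$ is strict for all $\ell\ne\mathfrak m$ simultaneously. With $\lambda\neq\mathfrak m$: $\operatorname{Good}^{\rm reg}_\ell\ne\operatorname{Good}^{\rm reg}_\lambda$ for all $\ell\neq\lambda,\mathfrak m$.

**Theorem 2 (good reduction).** Let $A=\mathbb F_q[t]$ and $d,e\ge1$ with $ed=(q-1)r$, $r\in\mathbb Z$. Let $F=\mathbb F_q(\pi)$, $\kappa(t)=-\pi^e$, $\mathfrak p=(\pi)$, so that $L=\mathbb F_q((\pi))$, $\mathfrak m=(t)$, and $e$ is the ramification index of $L/K_{\mathfrak m}$. Let $M=L[t]$, $\tau_M(f)=(t-\kappa(t))^d\tau(f)$, which has good reduction, and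
$$m=t^{-1}\bigl(\pi^{-r}-(t+\pi^e)^d\pi^{-qr}\bigr)\in L[t].$$
Then $[m]$ is regulated, lies in $\operatorname{Good}_\ell$ for every $\ell\neq\mathfrak m$, and is not in $\operatorname{Ext}_{\mathcal O}$. (For $d=1$, $e=q-1$: $m=-\pi^{-q}$. If moreover $q=2$, then $F=K$.)

**Theorem 3 (exact relation).** For every $\underline M$ over $L$ and every $\ell\ne\mathfrak m$,
$$\operatorname{Good}_\ell=\{c\in\operatorname{Ext}:\ bc\in\operatorname{Ext}_{\mathcal O}\text{ for some }b\in A\setminus\ell\}.$$
Hence, with $H=\operatorname{Ext}/\operatorname{Ext}_{\mathcal O}$ and $H^{\rm reg}=\operatorname{Ext}^{\rm reg}/\operatorname{Ext}^{\rm reg}_{\mathcal O}\subset H$,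
$$\operatorname{Good}_\ell^{\rm reg}/\operatorname{Ext}_{\mathcal O}^{\rm reg}=\bigoplus_{\lambda\ne\ell}H^{\rm reg}[\lambda^\infty],$$
where $\lambda$ runs over maximal ideals of $A$, including $\mathfrak m$. So equality in $(\ast)$ holds at $\ell$ iff $H^{\rm reg}[\lambda]=0$ for all $\lambda\neq\ell$. It holds for all $\ell$ iff $H^{\rm reg}$ is $A$-torsion-free. $\operatorname{Good}_\ell^{\rm reg}$ is independent of $\ell$ iff $H^{\rm reg}[\lambda]=0$ for all $\lambda\neq\mathfrak m$. Moreover $H[\lambda]=0$ for all but finitely many $\lambda$.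

**Theorem 4 (good reduction, sharp).** Suppose $\underline M$ has good reduction. Then for every $\ell\neq\mathfrak m$, $\operatorname{Good}^{\rm reg}_\ell=\{c\in\operatorname{Ext}^{\rm reg}:\mathfrak m^nc\subset\operatorname{Ext}_{\mathcal O}\text{ for some }n\}$, which is independent of $\ell$. Let $d\ge0$ satisfy $\mathfrak j^dM\subset\tau_M(\tau^*M)$ and let $e$ be the ramification index of $L/K_{\mathfrak m}$. If $ed<q-1$, or if $d=0$ with $e$ arbitrary, then equality holds in $(\ast)$ for all $\ell\neq\mathfrak m$. By Theorem 2, equality can fail whenever $d,e\ge1$ and $(q-1)\mid ed$, in particular when $ed=q-1$; so the bound is sharp.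

## 4. The Gauss valuation, and rings in which $\mathfrak j$ disappears

**Inverting $\mathfrak j_{\mathcal O}$.** The ring $B$ is a noetherian domain (finitely generated over $\mathcal O$, and contained in the domain $A\otimes L$), and $A\otimes k$ is a domain; both use that $C$ is smooth and geometrically irreducible. The ideal $\mathfrak j_{\mathcal O}$ is the ideal of a section of a smooth relative curve, hence invertible. So $S=\bigcup\mathfrak j_{\mathcal O}^{-n}$ is a union of invertible modules, hence flat over $B$. Thus for $T\subset M$ we have $T[\mathfrak j^{-1}]\subset M[\mathfrak j^{-1}]$, and $[\mathfrak j^{-1}]$ commutes with kernels, images and quotients.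

Let $B'$ be a $B$-algebra with $\mathfrak j_{\mathcal O}B'=B'$. Then $S\otimes_BB'=B'$. Indeed $B'\to\mathfrak j_{\mathcal O}^{-n}\otimes_BB'$ has cokernel killed by $\mathfrak j_{\mathcal O}^nB'=B'$, so it is a surjection of invertible $B'$-modules, hence an isomorphism; pass to the union over $n$. It suffices to find one unit of $B'$ of the form $a\otimes1-1\otimes\kappa(a)$. This applies to the following rings.

* (a) $B'=(A/J)\otimes\mathcal O$, $J\subset A$ a nonzero ideal, $J\not\subset\mathfrak m$: for $a\in J\setminus\mathfrak m$ the element is $-1\otimes\kappa(a)$, a unit.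
* (b) $B'=A_\ell\hat\otimes L'$, $L\subset L'\subset L^s$: for $0\ne a\in\ell$, $a$ is nilpotent modulo each $\ell^n$ and $\kappa(a)\neq0$.
* (c) $B'=A_{(\ell)}\otimes\mathcal O/\pi^s$, $\ell\ne\mathfrak m$: for $a\in\mathfrak m\setminus\ell$, $a$ is a unit and $\kappa(a)$ is nilpotent. Likewise $B'=A[1/a]\otimes\mathcal O/\pi^s$ when $a$ generates a power of $\mathfrak m$.
* (d) $B'=\Lambda$, the localization of $B$ at the prime $(1\otimes\pi)$: for $a\in A\setminus\mathbb F_q$, the elements $a,1$ are $\mathbb F_q$-independent, so $a\otimes1-1\otimes\bar\kappa(a)\ne0$ in $A\otimes k=B/\pi$.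

In case (d), $s\,\mathfrak j_{\mathcal O}^n\subset B$ implies $s\Lambda=s\,\mathfrak j_{\mathcal O}^n\Lambda\subset\Lambda$, so $S\subset\Lambda$.

**The Gauss valuation.** $\Lambda$ is a DVR with uniformizer $\pi$. Let $v$ be its valuation. Fix an $\mathbb F_q$-basis $(a_i)$ of $A$. For $f=\sum a_i\otimes x_i\in A\otimes L$ we have
$$v(f)=\min_iv_L(x_i).$$
Indeed, after scaling by a power of $\pi$ the minimum is $0$, and then $f\in B\setminus\pi B$ is a unit of $\Lambda$. Consequently $v(\tau f)=q\,v(f)$, $\tau$ extends to $\Lambda$ and its fraction field, and $\Lambda\cap(A\otimes L)=B$. For a projective $B$-module $T$ (a summand of a free one), with $T_L=T\otimes_{\mathcal O}L$, this gives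
$$T\Lambda\cap T_L=T,\qquad T[\mathfrak j^{-1}]\cap T_L=T, \tag{4}$$
the second because $S\subset\Lambda$. Finally, for any model $T$, the module $T\Lambda$ is finitely generated over $\Lambda$ and stable under $\tau_M$, since $\tau_M(T)\subset T[\mathfrak j^{-1}]\subset T\Lambda$.

## 5. Reading integrality and inertia off a representative

**Lemma 1.**

* (o) If $T$ is a model as in the definition of good reduction, then $T=M_{\mathcal O}$. In particular $\mathbf 1_{\mathcal O}=B$.
* (a) For every extension $\underline E$ of $\mathbf 1$ by $\underline M$, $E_{\mathcal O}\cap M=M_{\mathcal O}$ and the image of $E_{\mathcal O}$ in $A\otimes L$ lies in $B$. Moreover $[m]\in\operatorname{Ext}_{\mathcal O}$ iff $m\in M_{\mathcal O}[\mathfrak j^{-1}]+(\mathrm{id}-\tau_M)(M)$.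
* (b) If $z\in M$ and $z-\tau_M(z)\in M_{\mathcal O}[\mathfrak j^{-1}]$, then $z\in M_{\mathcal O}$.
* (c) $X:=M/M_{\mathcal O}$ and $Y:=M[\mathfrak j^{-1}]/M_{\mathcal O}[\mathfrak j^{-1}]=X\otimes_BS$ are $A$-torsion-free. The map $\varphi:X\to Y$ induced by $\mathrm{id}-\tau_M$ is injective with cokernel $H$.

**Proof of (o): growth.** $T\Lambda$ is free over $\Lambda$ and, after base change $S\to\Lambda$, $\tau_M$ carries a basis $(f_i)$ of $T\Lambda$ to another basis. For $z=\sum z_if_i$ put $v_T(z)=\min v(z_i)$, which is independent of the basis. Then $\tau_Mz=\sum\tau(z_i)\tau_M(f_i)$ gives $v_T(\tau_Mz)=q\,v_T(z)$. If $z\in M_{\mathcal O}$, all $\tau_M^nz$ lie in the finitely generated $\Lambda$-module $M_{\mathcal O}\Lambda$, so $q^nv_T(z)$ is bounded below. Hence $v_T(z)\ge0$ and $z\in T\Lambda\cap M=T$ by (4). Conversely $T\subset M_{\mathcal O}$ because $T$ is a model. For $\mathbf 1$ take $T=B$.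

**Proof of (a): the sequence of maximal models is always left exact.** $E_{\mathcal O}\cap M=\ker(E_{\mathcal O}\to A\otimes L)$ is finitely generated and generates $M$ over $L$. By flatness of $S$, $\tau_M$ carries it into $E_{\mathcal O}[\mathfrak j^{-1}]\cap M[\mathfrak j^{-1}]=(E_{\mathcal O}\cap M)[\mathfrak j^{-1}]$. So it is a model of $\underline M$, and $E_{\mathcal O}\cap M\subset M_{\mathcal O}$. Conversely $E_{\mathcal O}+M_{\mathcal O}$ is a model of $\underline E$, so $M_{\mathcal O}\subset E_{\mathcal O}$. The image of $E_{\mathcal O}$ in $A\otimes L$ is finitely generated, generates, and is carried by $\tau$ into its own $[\mathfrak j^{-1}]$. So it is a model of $\mathbf 1$, contained in $\mathbf 1_{\mathcal O}=B$. Hence $[m]$ is integral iff $E_{\mathcal O}\to B$ is onto.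

If it is onto, some $(x,1)\in E_{\mathcal O}$. Then $\tau_E(x,1)=(\tau_M(x)+m,1)\in E_{\mathcal O}[\mathfrak j^{-1}]$. Subtracting, $m-(x-\tau_Mx)\in(E_{\mathcal O}\cap M)[\mathfrak j^{-1}]=M_{\mathcal O}[\mathfrak j^{-1}]$. Conversely, after changing the representative we may assume $m\in M_{\mathcal O}[\mathfrak j^{-1}]$. Then $M_{\mathcal O}\oplus B$ is a model of $\underline E_m$, so it lies in $E_{\mathcal O}$, and $E_{\mathcal O}\to B$ is onto.

**Proof of (b): enlarge the model.** $M_{\mathcal O}+Bz$ is a model, since $\tau_M(z)\in z+M_{\mathcal O}[\mathfrak j^{-1}]$. So it is contained in $M_{\mathcal O}$.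

**Proof of (c): maximal models are saturated over $A$.** Let $0\ne a\in A$ and $T'=\{z\in M:az\in M_{\mathcal O}\}$. Multiplication by $a$ embeds $T'$ in $M_{\mathcal O}$, so $T'$ is finitely generated, and it contains $M_{\mathcal O}$. For $z\in T'$ we have $a\tau_M(z)=\tau_M(az)\in M_{\mathcal O}[\mathfrak j^{-1}]$. By flatness $T'[\mathfrak j^{-1}]=\{w\in M[\mathfrak j^{-1}]:aw\in M_{\mathcal O}[\mathfrak j^{-1}]\}$, so $\tau_M(z)\in T'[\mathfrak j^{-1}]$. Thus $T'$ is a model and $T'=M_{\mathcal O}$. So $a$ is injective on $X$, and by flatness on $Y=X\otimes_BS$. Injectivity of $\varphi$ is (b). By (a) and (3), the cokernel is $\operatorname{Ext}/\operatorname{Ext}_{\mathcal O}=H$. $\square$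

Let $L^{ur}=(L^s)^I$ be the maximal unramified extension and $\mathcal O^{ur}$ its valuation ring: a strictly henselian DVR with uniformizer $\pi$ and residue field $\bar k$.

**Lemma 2.** $[m]\in\operatorname{Good}_\ell$ iff there is $y\in M_{\ell,L^{ur}}:=M\otimes_{A\otimes L}(A_\ell\hat\otimes L^{ur})$ with $y-\tau_M(y)=m$.

*Proof.* By (b) of Section 4, $m$ makes sense in $M\otimes(A_\ell\hat\otimes L^s)$. Since $T_\ell\mathbf 1=A_\ell$, the sequence splits over $I$ iff $1$ lifts to an $I$-invariant element $(y,1)\in T_\ell\underline E_m$ (multiples of such a lift give an $A_\ell$-linear splitting). Being $\tau_E$-fixed means $\tau_M(y)+m=y$. As $A/\ell^n$ is finite-dimensional over $\mathbb F_q$, $((A/\ell^n)\otimes L^s)^I=(A/\ell^n)\otimes L^{ur}$. Passing to the limit and using that $M$ is finitely generated projective, the $I$-invariants of $M\otimes(A_\ell\hat\otimes L^s)$ are $M_{\ell,L^{ur}}$. $\square$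

## 6. The unit motive by hand, and what $\ell$ cannot see

**The case $\underline M=\mathbf 1$.** Here equality in $(\ast)$ holds. A regulated class is $[m]$ with $m\in A\otimes L$. Choose an $\mathbb F_q$-subspace $U\subset L$ complementary to $\mathcal O+(1-\sigma)L$. Elements of $A\otimes(1-\sigma)L$ are coboundaries, and those of $A\otimes\mathcal O$ give integral classes by Lemma 1(a). So modulo integral classes, which are good by $(\ast)$, we may take $m=\sum_jb_j\otimes u_j$ with $u_j\in U$ linearly independent and $b_j\in A$. Suppose $[m]\in\operatorname{Good}_\ell$ and some $b_j\ne0$. Choose $n$ with $b_j\notin\ell^n$ and a functional $\chi:A/\ell^n\to\mathbb F_q$ with $\chi(b_j)\neq0$. Applying $\chi$ to the equation of Lemma 2 modulo $\ell^n$ gives $w\in L^{ur}$ with $w-w^q=u$, where $0\ne u=\sum_i\chi(b_i)u_i\in U$. For $\gamma\in\operatorname{Gal}(L^{ur}/L)$, $\gamma(w)-w$ is fixed by $\sigma$, so it lies in $\mathbb F_q$. Now $w\in k'((\pi))$ for a finite extension $k'/k$, where $L=k((\pi))$, and $\gamma$ acts on coefficients.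 So the polar part $w_0$ of $w$ has coefficients in $k$. With $w=w_0+w_1$, $w_1\in\mathcal O^{ur}$, we get $u=(w_0-w_0^q)+(w_1-w_1^q)$, and $w_1-w_1^q\in\mathcal O^{ur}\cap L=\mathcal O$. So $u\in\mathcal O+(1-\sigma)L$, a contradiction. Hence all $b_j=0$ and the original class was integral.

**The natural attempt in general.** Given $y$ over $A_\ell\hat\otimes L^{ur}$ with $y-\tau_M(y)=m$, one would look for $x\in M$ with the same polar part as $y$. Then $m-(x-\tau_Mx)$ would be integral, and Lemma 1(a) would apply. The point where this stops is that $x$ must have coefficients in $A$, while $y$ has coefficients in $A_\ell$, where every $b\in A\setminus\ell$ is a unit. By Lemma 2 and $A_\ell$-linearity of $\tau_M$,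
$$b\in A\setminus\ell,\quad bc\in\operatorname{Good}_\ell\ \Longrightarrow\ c\in\operatorname{Good}_\ell. \tag{5}$$
For equality, $\operatorname{Ext}_{\mathcal O}^{\rm reg}$ would have to satisfy the same implication, so $H^{\rm reg}$ could have no $b$-torsion. For $\mathbf 1$ this is so: $H^{\rm reg}$ is the quotient of $A\otimes L$ by $(A\otimes L)\cap(S+(1-\tau)(A\otimes L))$, which equals $A\otimes(\mathcal O+(1-\sigma)L)$ since $S\cap(A\otimes L)=B$ by (4). Thus $H^{\rm reg}\cong A\otimes\bigl(L/(\mathcal O+(1-\sigma)L)\bigr)$ is free over $A$. But in general $H$ is only the cokernel of an injection $\varphi:X\to Y$ of torsion-free modules. Such a cokernel has $\alpha$-torsion as soon as some $\varphi(z)$ is divisible by $\alpha$ although $z$ is not. This is the divided coboundary of Section 1. So the plan is: produce torsion in $H^{\rm reg}$ to disprove the conjecture, and then prove that torsion is the only discrepancy.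

## 7. Torsion in $H^{\rm reg}$ over every base: proof of Theorem 1

We have $\tau_M(\tau^*M)=M$ and $m\in M$, so $c$ is regulated. As in (1), $\alpha m=e_2-\tau_M(e_2)$, so $\alpha c=0$.

**Step 1: the maximal model is $M_{\mathcal O}=Be_1\oplus\pi Be_2$.** The purpose is to see that $e_2$ is not integral. The right side is a model, since $\tau_M(\pi e_2)=\pi^{q-1}(\pi e_2)+\alpha\pi^{q-1}e_1$. Let $xe_1+ye_2\in M_{\mathcal O}$ and write $\tau_M^n(xe_1+ye_2)=x_ne_1+y_ne_2$. Then
$$y_n=\tau^n(y),\qquad x_{n+1}=\tau(x_n)+(\alpha\otimes\pi^{-1})y_{n+1}.$$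
All these vectors lie in the finitely generated $\Lambda$-module $M_{\mathcal O}\Lambda$, so $v(x_n)$ and $v(y_n)=q^nv(y)$ are bounded below, and $v(y)\ge0$.

Suppose $v(y)=0$. Then $v((\alpha\otimes\pi^{-1})y_{n+1})=-1$ for all $n\geq 0$. If $v(x_n)<0$ for some $n$, then $v(\tau x_n)=q\,v(x_n)\le-q<-1$, so $v(x_{n+1})=q\,v(x_n)<0$, and inductively the valuations tend to $-\infty$, a contradiction. If instead $v(x_0)\ge0$, then $v(x_1)=-1<0$, and we are in the previous case. So $v(y)\ge1$. Then $ye_2\in\pi Be_2\subset M_{\mathcal O}$, hence $xe_1\in M_{\mathcal O}$, and boundedness of $q^nv(x)$ gives $v(x)\ge0$.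

**Step 2: (i), $c$ is not integral.** If it were, Lemma 1(a) gives $x\in M$ with $m-(x-\tau_Mx)\in M_{\mathcal O}[\mathfrak j^{-1}]$. Multiply by $\alpha$: $(\mathrm{id}-\tau_M)(e_2-\alpha x)\in M_{\mathcal O}[\mathfrak j^{-1}]$. By Lemma 1(b), $e_2-\alpha x\in M_{\mathcal O}$. By Step 1, the second coordinate $x_2$ of $x$ satisfies $v(1-\alpha x_2)\ge1$. So $v(x_2)=v(\alpha x_2)=0$, $x_2\in B$, and modulo $\pi$ we get $1=\alpha\bar x_2$ in $A\otimes k$. But $\alpha\in\lambda$ and $(A/\lambda)\otimes k\neq0$, a contradiction.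

**Step 3: (ii), $c$ is good at $\ell\notin\{\lambda,\mathfrak m\}$.** Here $\alpha\in A_\ell^\times$, and $y=\alpha^{-1}e_2$ satisfies $y-\tau_My=m$. Apply Lemma 2. (As $y$ is defined over $L$, the sequence even splits $G_L$-equivariantly.)

**Step 4: (iii), $c$ is not good at $\lambda\neq\mathfrak m$.** Suppose $y=y_1e_1+y_2e_2\in M_{\lambda,L^{ur}}$ with $y-\tau_My=m$. The first coordinate reads $y_1-\tau(y_1)-(\alpha\otimes\pi^{-1})\tau(y_2)=-\pi^{-1}$. Reduce modulo $\lambda$, where $\alpha$ vanishes, and apply an $\mathbb F_q$-linear functional $A/\lambda\to\mathbb F_q$ with $1\mapsto1$. This gives $w\in L^{ur}$ with $w-w^q=-\pi^{-1}$, impossible exactly as in Section 1.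

**Step 5: consequences.** For $\lambda=\mathfrak m$, $c\in\operatorname{Good}^{\rm reg}_\ell\setminus\operatorname{Ext}^{\rm reg}_{\mathcal O}$ for all $\ell\ne\mathfrak m$. For $\lambda\ne\mathfrak m$, $c$ separates $\operatorname{Good}^{\rm reg}_\ell$ from $\operatorname{Good}^{\rm reg}_\lambda$ for each $\ell\neq\lambda,\mathfrak m$. $\square$

*Remark.* This $\underline M$ has bad reduction: by Lemma 1(o) a good model would be $M_{\mathcal O}$, but in the basis $e_1,\pi e_2$ the determinant of $\tau_M$ is $\pi^{q-1}$, not a unit of $S\subset\Lambda$. It is effective ($\tau_M(\tau^*M)\subset M$), and it is pure of weight $0$ in the sense that there is a lattice at $\infty$ which is stable under and generated by $\tau$. Take a uniformizer $\varpi_\infty$ at $\infty$ and $n$ at least the pole order of $\alpha$ at $\infty$. On $f_1=\varpi_\infty^{-n}e_1$, $f_2=e_2$ over $\mathcal O_\infty\hat\otimes L$ one has $\tau f_1=f_1$ and $\tau f_2=f_2+(\alpha\varpi_\infty^n\otimes\pi^{-1})f_1$, a unipotent matrix with entries in that ring.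

## 8. Tensor powers of the Carlitz motive over a ramified base: proof of Theorem 2

The same device works for good reduction, with $\alpha=t$ a generator of $\mathfrak m$ itself and $z=\pi^{-r}$.

**Step 1: the maximal model.** $t-\kappa(t)=t+\pi^e$ generates $\mathfrak j_{\mathcal O}$, so it is a unit in $S$ and $\mathcal O[t]$ is a good model. By Lemma 1(o), $M_{\mathcal O}=\mathcal O[t]$.

**Step 2: the coboundary is divisible by $t$.** At $t=0$, $\pi^{-r}-(t+\pi^e)^d\pi^{-qr}$ becomes $\pi^{-r}-\pi^{ed-qr}=0$, because $ed-qr=-r$. So $m\in L[t]=M$, $[m]$ is regulated, and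
$$tm=\pi^{-r}-\tau_M(\pi^{-r}).$$

**Step 3: good at every $\ell\neq(t)$.** There $t\in A_\ell^\times$ and $y=t^{-1}\pi^{-r}$ satisfies $y-\tau_My=m$. Use Lemma 2.

**Step 4: not integral.** Otherwise there is $x\in L[t]$ with $m-(x-\tau_Mx)\in M_{\mathcal O}[\mathfrak j^{-1}]$. Multiplying by $t$ and using Lemma 1(b), $\pi^{-r}-tx\in\mathcal O[t]$. At $t=0$ this says $\pi^{-r}\in\mathcal O$, false since $r\ge1$.

For $d=1$, $e=q-1$, we have $r=1$ and $m=t^{-1}(\pi^{-1}-(t+\pi^{q-1})\pi^{-q})=-\pi^{-q}$. If also $q=2$, then $e=1$ and $F=K$. $\square$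

*Remark.* This motive is effective with good reduction, but not pure of weight $0$ in the sense used above: the lattices in $L((1/t))$ are $t^nL[[1/t]]$, and $\tau_M(t^n)=(t+\pi^e)^dt^n$ has degree $n+d>n$. Together with the remark in Section 7: in the case "effective, pure of weight $0$, good reduction", neither "weight $0$" nor "good reduction" can simply be dropped.

## 9. Lattices modulo an ideal and a growth estimate

We now prepare the proof that torsion is the only discrepancy. Let $J\subset A$ be a nonzero ideal with $J\not\subset\mathfrak m$, and put $D_J^0=M_{\mathcal O}/JM_{\mathcal O}$. Since $X=M/M_{\mathcal O}$ is torsion-free, hence flat, over the Dedekind domain $A$, we have $D_J^0\subset M/JM$. So $D_J^0$ is a finitely generated torsion-free, hence free, $\mathcal O$-module, with $D_J^0[1/\pi]=M/JM$. By (a) of Section 4, $M_{\mathcal O}[\mathfrak j^{-1}]/J=D_J^0$, so $\tau_M$ induces a $\sigma$-semilinear $\tau:D_J^0\to D_J^0$. Put $D_J=D_J^0\otimes_{\mathcal O}\mathcal O^{ur}$ and, for $x\in D_J[1/\pi]$, $v_J(x)=\sup\{n:x\in\pi^nD_J\}$.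 For $x\in M/JM$ it makes no difference whether one uses $D_J$ or $D_J^0$. Write $D_n=D_{\ell^n}$, $D_n^0=D^0_{\ell^n}$. Then $M_{\ell,L^{ur}}=\varprojlim_nD_n[1/\pi]$.

**Lemma 3.** There is $d_0\ge0$, independent of $J$, with $v_J(\tau x)\le q\,v_J(x)+d_0$ for all $0\neq x\in D_J[1/\pi]$. If $\underline M$ has good reduction, $d_0=0$ works.

*Proof.* *Choice of $d_0$.* The cokernel of $\tau_M:(\tau^*M_{\mathcal O})[\mathfrak j^{-1}]\to M_{\mathcal O}[\mathfrak j^{-1}]$ is finitely generated over $S$ and vanishes after inverting $\pi$. So some $\pi^{d_0}$ kills it, and $d_0=0$ works for good reduction by Lemma 1(o). Reducing modulo $J$ and extending to $\mathcal O^{ur}$, $\pi^{d_0}$ kills the cokernel of $\tau^{lin}:\sigma^*D_J\to D_J$, where $\sigma^*D_J=D_J\otimes_{\mathcal O^{ur},\sigma}\mathcal O^{ur}$. Since $\tau_M$ modulo $J$ is bijective over $L$, $\tau^{lin}[1/\pi]$ is bijective. So $g:=\pi^{d_0}(\tau^{lin})^{-1}$ maps $D_J$ to $\sigma^*D_J$, with $g\circ\tau^{lin}=\pi^{d_0}$.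

*The estimate.* Write $x=\pi^nx'$ with $n=v_J(x)$. As $x'\notin\pi D_J$, $x'$ is part of a basis of $D_J$, so $1\otimes x'$ is part of a basis of $\sigma^*D_J$. If $\tau(x')\in\pi^{d_0+1}D_J$, applying $g$ gives $\pi^{d_0}(1\otimes x')\in\pi^{d_0+1}\sigma^*D_J$, a contradiction. So $v_J(\tau x')\le d_0$, and $\tau x=\pi^{qn}\tau x'$. $\square$

From now on put $N=d_0$. We use Lemma 3 in this form: if $v_J(x)=-r<-N$, then $(q-1)r\geq r>d_0$, so
$$v_J(\tau x)\le-qr+d_0<-r=v_J(x). \tag{6}$$

## 10. Inertia-invariant Tate vectors lie in the maximal model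

**Proposition 4.** For every $A$-motive $\underline M$ and $\ell\ne\mathfrak m$, $Z:=(T_\ell\underline M)^I\subset\varprojlim_nD_n$.

As in Lemma 2, $Z=\{z\in M_{\ell,L^{ur}}:\tau z=z\}$. One might hope to prove this level by level: a $\tau$-fixed vector of $D_n[1/\pi]$ should lie in $D_n$. That is false. In Theorem 1 with $\ell=\lambda\neq\mathfrak m$, the vector $\bar e_2\in M/\lambda M$ is $\tau$-fixed because $\alpha\in\lambda$, but $D_1$ has basis $\bar e_1,\pi\bar e_2$, so $\bar e_2\notin D_1$. The maximal model is maximal over $A$, not modulo $\ell$. What saves the proposition is compatibility in $n$: the polar parts of vectors of $Z$ at all levels will generate a $\tau$-stable submodule that must come from a genuine model.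

**Step 1: bounded poles.** If $z\in Z$ has $n$-th component of valuation $<-N$, then (6) contradicts $\tau z=z$. So $Z\subset\varprojlim\pi^{-N}D_n$. If $N=0$ we are done.

**Step 2: the modules of polar parts.** Put
$$P=\pi^{-N}M_{\mathcal O}/M_{\mathcal O}\ \subset\ Q_0=\pi^{-qN}M_{\mathcal O}/M_{\mathcal O},\qquad Q=Q_0\otimes_BS.$$
Since $k$ is finite, $\mathcal O/\pi^{qN}$ is finite, so $P,Q_0$ are finitely generated $A$-modules. They are torsion-free, being contained in $X$. Also $Q_0/P\cong\pi^{-(q-1)N}M_{\mathcal O}/M_{\mathcal O}\subset X$ (multiply by $\pi^N$) is torsion-free. $\tau_M$ induces an $A$-linear, $\mathcal O$-semilinear $\tau:P\to Q$. Let $R=A_{(\ell)}$. By (c) of Section 4, $Q_R=(Q_0)_R\supset P_R$. So $Q/\ell^n=Q_0/\ell^n\supset P/\ell^n$, the inclusion because $Q_0/P$ is flat.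

**Step 3: $P_R$ contains no nonzero $\tau$-stable $R\otimes\mathcal O$-submodule.** The purpose is to turn maximality of $M_{\mathcal O}$ into a statement localized at $\ell$. Define $W_0=P_R$ and
$$W_{i+1}=\{w\in W_i:\tau w\in W_i\}=\ker\bigl(W_i\xrightarrow{\ \tau\ }Q_R/W_i\bigr).$$
These are $R\otimes\mathcal O$-submodules, since $\tau(bw)=\tau(b)\tau(w)$. Inductively $P_R/W_i$ is torsion-free. Indeed, given this for $i$, $Q_R/W_i$ is an extension of $Q_R/P_R$ by $P_R/W_i$, hence torsion-free; $W_i/W_{i+1}$ embeds in it; and $P_R/W_{i+1}$ is an extension of $P_R/W_i$ by $W_i/W_{i+1}$. The ranks over $R$ decrease, and when two consecutive ranks agree, $W_i/W_{i+1}$ is both torsion and torsion-free, hence zero. So the chain stabilizes at some $W$ with $\tau W\subset W$. Any $\tau$-stable submodule is contained in every $W_i$, hence in $W$. We show $W=0$.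

Let $W^0=W\cap P$, so $W^0_R=W$, and let $T\subset\pi^{-N}M_{\mathcal O}$ be the preimage of $W^0$, a finitely generated $B$-module containing $M_{\mathcal O}$. The module $Q_0/W^0$ is torsion-free: it is an extension of $Q_0/P$ by $P/W^0\subset P_R/W$. Hence so is $(Q_0/W^0)\otimes_BS=Q/(W^0\otimes_BS)$. For $w\in T$, the image of $\tau_M(w)$ in this last module becomes, after localization at $\ell$, the image in $Q_R/W$ of an element of $\tau W\subset W$, i.e. $0$. A torsion-free module embeds in its localization, so the image was already $0$. That is, $\tau_M(w)\in T[\mathfrak j^{-1}]$. So $T$ is a model, $T=M_{\mathcal O}$, $W^0=0$, and $W=0$.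

**Step 4: descend the polar parts of $Z$ from $\mathcal O^{ur}$ to $\mathcal O$.** We have $(P/\ell^n)\otimes_{\mathcal O}\mathcal O^{ur}=\pi^{-N}D_n/D_n$. Let $V_n^{ur}$ be the $\mathcal O^{ur}$-span in it of the image of $Z$. It is stable under $\Gamma=\operatorname{Gal}(L^{ur}/L)$ (as $I$ is normal in $G_L$, $Z$ is $G_L$-stable) and under $A$. Being finitely generated, it is defined over a finite unramified layer, and Galois descent for the étale extension of valuation rings gives $V_n^{ur}=V_n\otimes_{\mathcal O}\mathcal O^{ur}$ with $V_n=(V_n^{ur})^\Gamma\subset P/\ell^n$ an $A\otimes\mathcal O$-submodule. Elements of $Z$ are $\tau$-fixed, so $\tau(\sum b_iz_i)=\sum\sigma(b_i)z_i$ shows $\tau(V_n^{ur})\subset V_n^{ur}$ inside $(Q_0/\ell^n)\otimes_{\mathcal O}\mathcal O^{ur}$. As $\tau$ commutes with $\Gamma$, $\tau(V_n)\subset V_n$.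

**Step 5: pass to the limit.** $V^{ur}_{n+1}\to V_n^{ur}$ is onto, being spanned by images of the same $Z$. So $V_{n+1}\to V_n$ is onto by faithful flatness. Hence $V:=\varprojlim V_n\subset\varprojlim P/\ell^n=P\otimes_AA_\ell$ surjects onto each $V_n$, and $\tau V\subset V$ inside $Q_0\otimes_AA_\ell$. We show $V\subset W_i\otimes_RA_\ell$ for all $i$. For $i=0$ this is clear. If it holds for $i$, then $\tau V\subset V\subset W_i\otimes_RA_\ell$, so $V$ lies in the kernel of $W_i\otimes_RA_\ell\to(Q_R/W_i)\otimes_RA_\ell$, which is $W_{i+1}\otimes_RA_\ell$ because $A_\ell$ is flat over $R$. Therefore $V\subset W\otimes_RA_\ell=0$, all $V_n=0$, and $Z\subset\varprojlim D_n$. $\square$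

## 11. Torsion is the only discrepancy: proof of Theorem 3

**Step 1: $\operatorname{Ext}_{\mathcal O}\subset\operatorname{Good}_\ell$.** By Lemmas 1(a) and 2 it suffices, for $y_0\in M_{\mathcal O}[\mathfrak j^{-1}]$, to solve $y-\tau y=y_0$ in $\varprojlim D_n$; recall that $M_{\mathcal O}[\mathfrak j^{-1}]$ maps to $D_n^0$.

*One level.* In a basis of $D_n$ over $\mathcal O^{ur}$ the equation is a system $Y_i-\sum_jb_{ij}Y_j^q=c_i$, whose Jacobian matrix is the identity. Over $\bar k$, the left side is an additive homomorphism $\mathbb G_a^s\to\mathbb G_a^s$ that is étale. Its image is an open and closed subgroup of a connected group, so it is everything, and the system is solvable over $\bar k$. By Hensel's lemma it is solvable over $\mathcal O^{ur}$.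

*All levels.* The $\tau$-fixed vectors of $D_n[1/\pi]$ that are $\mathbb F_q$-independent are $L^{ur}$-independent. In a shortest $L^{ur}$-relation $\sum c_iz_i=0$ with $c_1=1$, applying $\tau$ and subtracting gives the shorter relation $\sum(c_i-c_i^q)z_i=0$, so all $c_i\in\mathbb F_q$, a contradiction. So $\ker(1-\tau)$ on $D_n[1/\pi]$ is finite, and the solution sets in the $D_n$ are finite and nonempty. An inverse limit of nonempty finite sets is nonempty.

**Step 2: the inclusion "$\supseteq$".** If $bc\in\operatorname{Ext}_{\mathcal O}$ with $b\notin\ell$, then $bc\in\operatorname{Good}_\ell$ by Step 1, and $c\in\operatorname{Good}_\ell$ by (5).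

**Step 3: the inclusion "$\subseteq$".** Let $c=[m]\in\operatorname{Good}_\ell$ and $\underline E=\underline E_m$. The idea is to measure non-integrality by the cokernel of $E_{\mathcal O}\to B$ and to show that it vanishes at $\ell$. Let $\epsilon=(y,1)\in(T_\ell\underline E)^I$ lift $1$. By Proposition 4 applied to $\underline E$, the component of $\epsilon$ modulo $\ell$ lies in $(E_{\mathcal O}/\ell E_{\mathcal O})\otimes_{\mathcal O}\mathcal O^{ur}$, and it maps to $1\in(A/\ell)\otimes\mathcal O^{ur}$. Let $p:E_{\mathcal O}\to B$ be the projection (Lemma 1(a)) and $U=\operatorname{coker}p$. Then $(U/\ell U)\otimes_{\mathcal O}\mathcal O^{ur}=0$, so $U/\ell U=0$ by faithful flatness. Now $U$ is finitely generated over $B$ and $U[1/\pi]=0$. So a power of $\pi$ kills $U$, and $U$ is finitely generated over $A$, as $k$ is finite. By Nakayama some $b\in1+\ell$ kills $U$. So there is $(x,b)\in E_{\mathcal O}$. Applying $\tau_E$ gives $(\tau_M(x)+bm,b)\in E_{\mathcal O}[\mathfrak j^{-1}]$. Subtracting and using Lemma 1(a),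
$$bm-(x-\tau_Mx)\in(E_{\mathcal O}\cap M)[\mathfrak j^{-1}]=M_{\mathcal O}[\mathfrak j^{-1}],$$
so $bc\in\operatorname{Ext}_{\mathcal O}$ with $b\notin\ell$.

**Step 4: the decomposition and the criteria.** By Steps 2 and 3, $\operatorname{Good}^{\rm reg}_\ell/\operatorname{Ext}_{\mathcal O}^{\rm reg}$ consists of the elements of $H^{\rm reg}$ killed by some $b\notin\ell$. The torsion of $H^{\rm reg}$ is $\bigoplus_\lambda H^{\rm reg}[\lambda^\infty]$, and a torsion element is killed by some $b\notin\ell$ iff its $\ell$-component is zero. This is the displayed formula. Equality at $\ell$ means that the sum over $\lambda\neq\ell$ vanishes, i.e. $H^{\rm reg}[\lambda]=0$ for $\lambda\ne\ell$. Since there are at least two choices of $\ell\neq\mathfrak m$, equality for all $\ell$ means $H^{\rm reg}$ is torsion-free. If $H^{\rm reg}[\lambda]\neq0$ for some $\lambda\ne\mathfrak m$, then $\operatorname{Good}_\lambda^{\rm reg}\neq\operatorname{Good}^{\rm reg}_\ell$ for every $\ell\neq\lambda,\mathfrak m$. Otherwise every quotient $\operatorname{Good}_\ell^{\rm reg}/\operatorname{Ext}^{\rm reg}_{\mathcal O}$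 equals $H^{\rm reg}[\mathfrak m^\infty]$.

**Step 5: a $\lambda$-torsion class of $H$ has small poles ($\lambda\ne\mathfrak m$).** This prepares the finiteness statement. Let $\lambda^h=(\alpha)$ and let $c\in H[\lambda]$ be represented by $m$. As $\alpha c=0$, $\alpha m=x-\tau_Mx+y$ with $x\in M$, $y\in M_{\mathcal O}[\mathfrak j^{-1}]$. Since $(\alpha)\not\subset\mathfrak m$, we may reduce to $M/\alpha M$, where $\bar x-\tau\bar x=-\bar y\in D^0_{(\alpha)}$. If $v_{(\alpha)}(\bar x)<-N$, then (6) gives $v(\bar x-\tau\bar x)=v(\tau\bar x)<0$, a contradiction. So $x=x_0+\alpha x_1$ with $x_0\in\pi^{-N}M_{\mathcal O}$ and $x_1\in M$. The element $m'=m-(x_1-\tau_Mx_1)$ represents $c$ and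
$$\alpha m'=x_0-\tau_Mx_0+y. \tag{7}$$

**Step 6: finiteness.** With $P,Q$ as in Section 10, (7) says $\alpha\bar m'=\varphi(\bar x_0)\in Q$ inside $Y$. Multiplication by $\pi^{qN}$ identifies $Y/Q=(M/\pi^{-qN}M_{\mathcal O})\otimes_BS$ with $Y$, so $Y/Q$ is torsion-free and $\bar m'\in Q$. Hence $c$ is the image of an element $u\in\operatorname{coker}(\varphi:P\to Q)$ with $\alpha u=0$. Note that $P,Q$ do not depend on $\lambda$. Let $\mathfrak m^{h'}=(a)$. By (c) of Section 4, $Q[1/a]=Q_0[1/a]$, so $\operatorname{coker}(P\to Q)[1/a]$ is finitely generated over $A[1/a]$ and has nonzero $\lambda$-torsion for only finitely many $\lambda$. For the other $\lambda\ne\mathfrak m$, $u$ dies in this localization, so $u$ is killed by a power of $a$ and by $\alpha$. These generate the unit ideal, so $u=0$ and $c=0$. Thus $H[\lambda]=0$ for all but finitely many $\lambda$. $\square$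

## 12. Good reduction and the bound $ed<q-1$: proof of Theorem 4

Let $\underline M$ have good reduction. By Lemma 1(o), $M_{\mathcal O}$ is the good model, in particular projective.

**Step 1: $H[\lambda]=0$ for $\lambda\neq\mathfrak m$.** By Lemma 3 we may take $d_0=N=0$. Then in (7) $x_0\in M_{\mathcal O}$, so $\alpha m'\in M_{\mathcal O}[\mathfrak j^{-1}]$. As $Y$ is torsion-free, $m'\in M_{\mathcal O}[\mathfrak j^{-1}]$ and $c=0$. By Theorem 3, $\operatorname{Good}_\ell^{\rm reg}/\operatorname{Ext}^{\rm reg}_{\mathcal O}=H^{\rm reg}[\mathfrak m^\infty]$ for every $\ell\neq\mathfrak m$. This is the first assertion.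

It remains to show $H^{\rm reg}[\mathfrak m]=0$ when $ed<q-1$ or $d=0$. One would like to repeat Step 1 modulo $\mathfrak m$. It stops at once: $\mathfrak j_{\mathcal O}$ is not the unit ideal in $(A/\mathfrak m)\otimes\mathcal O$, so $\tau_M$ no longer acts on $M_{\mathcal O}/\mathfrak m$. We therefore use two lattices, one for the source and one for the target of $\tau_M$, and measure the loss caused by $\mathfrak j$.

**Step 2: the target lattice.** Let $M^+=M+\tau_M(\tau^*M)$ and $M^+_{\mathcal O}=M^+\cap M_{\mathcal O}[\mathfrak j^{-1}]$. For some $s$, $M^+\subset\mathfrak j^{-s}M$. By (4) applied to the projective module $\mathfrak j_{\mathcal O}^{-s}M_{\mathcal O}$,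
$$M_{\mathcal O}^+\subset\mathfrak j^{-s}M\cap M_{\mathcal O}[\mathfrak j^{-1}]=\mathfrak j_{\mathcal O}^{-s}M_{\mathcal O}.$$
So $M_{\mathcal O}^+$ is finitely generated over $B$, and $M^+_{\mathcal O}[1/\pi]=M^+$. Since $M^+/M^+_{\mathcal O}\subset Y$ is torsion-free, $M^+_{\mathcal O}/\mathfrak m\subset M^+/\mathfrak m$ is a free $\mathcal O$-lattice. Let $v_+$ be its valuation on $M^+/\mathfrak mM^+$. Likewise let $v_M$ be the valuation of $M_{\mathcal O}/\mathfrak m\subset M/\mathfrak m$. From $M_{\mathcal O}\subset M^+_{\mathcal O}$ we get $v_+(\bar x)\ge v_M(\bar x)$ for $x\in M$. Also $\tau_M(\tau^*M_{\mathcal O})\subset M_{\mathcal O}^+$.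

**Step 3: the growth estimate modulo $\mathfrak m$.** We claim
$$v_+(\tau_M\bar x)\le q\,v_M(\bar x)+ed\qquad(0\neq\bar x\in M/\mathfrak mM). \tag{8}$$
We have $\mathfrak j^dM^+\subset\tau_M(\tau^*M)$. Since $\tau_M$ maps $(\tau^*M_{\mathcal O})[\mathfrak j^{-1}]$ isomorphically onto $M_{\mathcal O}[\mathfrak j^{-1}]$ and $\tau^*M_{\mathcal O}$ is projective, (4) gives
$$\mathfrak j_{\mathcal O}^dM^+_{\mathcal O}\subset\tau_M\bigl(\tau^*M\cap(\tau^*M_{\mathcal O})[\mathfrak j^{-1}]\bigr)=\tau_M(\tau^*M_{\mathcal O}).$$
Choose $a_1\in\mathfrak m\setminus\mathfrak m^2$ and put $f=(a_1\otimes1-1\otimes\kappa(a_1))^d\in\mathfrak j_{\mathcal O}^d$ (so $f=1$ if $d=0$). By the inclusion, $g:=\tau_M^{-1}\circ f$ is a $B$-linear map $M^+_{\mathcal O}\to\tau^*M_{\mathcal O}$ with $g\circ\tau_M=f$ on $\tau^*M_{\mathcal O}$. Modulo $\mathfrak m$, $f$ acts as $(-\kappa(a_1))^d$, of valuation $ed$, because $v_L(\kappa(a_1))=e$. Write $\bar x=\pi^nx'$ with $n=v_M(\bar x)$. Then $x'$ is part of an $\mathcal O$-basis of $M_{\mathcal O}/\mathfrak m$, so $1\otimes x'$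 is part of a basis of $\tau^*M_{\mathcal O}/\mathfrak m=\mathcal O\otimes_{\sigma,\mathcal O}(M_{\mathcal O}/\mathfrak m)$. If $\tau_M(x')\in\pi^{ed+1}(M^+_{\mathcal O}/\mathfrak m)$, applying $g$ gives $(-\kappa(a_1))^d(1\otimes x')\in\pi^{ed+1}(\tau^*M_{\mathcal O}/\mathfrak m)$, a contradiction. So $v_+(\tau_Mx')\le ed$, and (8) follows from $\tau_M\bar x=\pi^{qn}\tau_Mx'$.

**Step 4: an $\mathfrak m$-torsion class has no pole modulo $\mathfrak m$.** Let $c\in H^{\rm reg}[\mathfrak m]$ be represented by $m\in M^+$. Then $a_1m=x-\tau_Mx+y$ with $x\in M$, $y\in M_{\mathcal O}[\mathfrak j^{-1}]$. Here $y=a_1m-x+\tau_Mx\in M^+$, so $y\in M_{\mathcal O}^+$. In $M^+/\mathfrak mM^+$ we get $\bar x-\tau_M\bar x=-\bar y\in M^+_{\mathcal O}/\mathfrak m$. Suppose $v_M(\bar x)=-r<0$. By hypothesis $ed<(q-1)r$: either $ed<q-1\le(q-1)r$, or $d=0$. By (8),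
$$v_+(\tau_M\bar x)\le-qr+ed<-r\le v_+(\bar x),$$
so $v_+(\bar x-\tau_M\bar x)=v_+(\tau_M\bar x)<0$, a contradiction. Hence $x\in M_{\mathcal O}+\mathfrak mM$.

**Step 5: divide.** Write $a_1A=\mathfrak m\mathfrak n$ with $\mathfrak n\not\subset\mathfrak m$ and take $b\in\mathfrak n\setminus\mathfrak m$. Then $b\mathfrak m\subset a_1A$, so $bx=x_0+a_1x_1$ with $x_0\in M_{\mathcal O}$, $x_1\in M$. Multiplying $a_1m=x-\tau_Mx+y$ by $b$,
$$a_1\bigl(bm-(x_1-\tau_Mx_1)\bigr)=x_0-\tau_Mx_0+by\in M_{\mathcal O}[\mathfrak j^{-1}].$$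
As $Y$ is torsion-free, $bm-(x_1-\tau_Mx_1)\in M_{\mathcal O}[\mathfrak j^{-1}]$, i.e. $bc=0$ in $H$. Since $b\notin\mathfrak m$ and $\mathfrak mc=0$, $c=0$.

**Step 6: conclusion and sharpness.** By Steps 1 and 5, $H^{\rm reg}$ is torsion-free, so by Theorem 3 equality holds in $(\ast)$ for all $\ell\neq\mathfrak m$. In Theorem 2, $\tau_M(\tau^*M)=\mathfrak j^dM$ and the ramification index is $e$. So the hypothesis on $d$ holds there with $ed=(q-1)r$, and equality fails, in particular for $ed=q-1$. The estimate of Step 4 shows why: with $v_M(\bar x)=-r$ and $ed=(q-1)r$, the right side of (8) is $-r$, and the poles of $\bar x$ and $\tau_M\bar x$ can cancel, exactly as $\pi^{-r}-\pi^{ed}\pi^{-qr}=0$ in Section 8. $\square$
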